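\title{Complexes of coherent sheaves and complexes with coherent cohomology on general complex tori}

\begin{abstract}
For a compact complex manifold $X$ there is a natural functor from the bounded derived category of coherent sheaves to the derived category of bounded complexes of $\mathcal{O}_X$-modules with coherent cohomology. It is an equivalence when $X$ is algebraic and when $X$ is a surface. We show that it need not be an equivalence in any dimension $n\ge 3$. On an $n$-dimensional complex torus without nonzero rational Hodge classes in degrees $2,\dots,2n-2$, a condition that holds outside a set of measure zero, the functor is not full, not faithful and not essentially surjective, and no exact equivalence between the two categories exists. The reason is that on such a torus every reflexive sheaf is an iterated extension of line bundles; the bidual is then an exact functor that kills skyscraper sheaves. The failure of fullness and of essential surjectivity passes to manifolds that map to such a torus with a section, and to its proper modifications.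
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $X$ be a compact complex manifold of dimension $n$ with structure sheaf $\mathcal{O}_X$; manifolds are connected throughout. Let $\operatorname{Mod}(\mathcal{O}_X)$ be the abelian category of all $\mathcal{O}_X$-modules and $\operatorname{coh}(X)$ the full abelian subcategory of coherent ones. Two triangulated categories can claim to be the derived category of coherent sheaves on $X$:
\begin{itemize}
\item $D^b(\operatorname{coh}X)$, the bounded derived category of $\operatorname{coh}(X)$;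
\item $D^b_{\mathrm{coh}}(X)$, the full subcategory of $D^b(\operatorname{Mod}(\mathcal{O}_X))$ formed by the bounded complexes whose cohomology sheaves are coherent.
\end{itemize}
The inclusion $\operatorname{coh}(X)\subset\operatorname{Mod}(\mathcal{O}_X)$ is exact, so it induces an exact functor
\[
F\colon D^b(\operatorname{coh}X)\longrightarrow D^b_{\mathrm{coh}}(X).
\]
The question, posed in \cite{BV}, is whether $F$ is an equivalence of categories for every compact complex manifold $X$.

To see what the question measures, put, for coherent sheaves $A$ and $B$,
\[
\operatorname{Ext}^i_{\mathrm{coh}}(A,B)=\operatorname{Hom}_{D^b(\operatorname{coh}X)}(A,B[i]),\qquad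
\operatorname{Ext}^i(A,B)=\operatorname{Hom}_{D^b_{\mathrm{coh}}(X)}(A,B[i]).
\]
The groups on the right are the usual Ext groups of $\mathcal{O}_X$-modules. They are computed by injective resolutions, they include sheaf cohomology $H^i(X,B)=\operatorname{Ext}^i(\mathcal{O}_X,B)$, and they obey Serre duality. The groups on the left are the Yoneda Ext groups of $\operatorname{coh}(X)$: for $i\ge 1$ their elements are the classes of exact sequences
\[
0\to B\to B_i\to\dots\to B_1\to A\to 0
\]
with all $B_j$ coherent. The functor $F$ is an equivalence if and only if the maps $\operatorname{Ext}^i_{\mathrm{coh}}(A,B)\to\operatorname{Ext}^i(A,B)$ are bijective for all coherent $A,B$ and all $i$. Necessity is part of full faithfulness. Conversely, if these maps are bijective, induction on the number of nonzero cohomology sheaves, with truncation triangles and the five lemma, shows that $F$ is fully faithful. The same induction puts every object $C$ in a triangle $F(K')\to C\to F(K'')\to F(K')[1]$, whose third map is $F(g)$ for some $g$; hence $C\cong F(\operatorname{cone}(g)[-1])$. So the question asks whether $X$ carries enough coherent sheaves to represent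 every Ext class, and enough to detect when a class vanishes.

The first evidence points to a positive answer. For $i=0$ the two groups agree because $\operatorname{coh}(X)$ is a full subcategory. For $i=1$ both groups classify short exact sequences $0\to B\to B_1\to A\to 0$, and an extension of coherent sheaves is coherent, so
\begin{equation}\label{eq:ext1}
\operatorname{Ext}^1_{\mathrm{coh}}(A,B)=\operatorname{Ext}^1(A,B).
\end{equation}
Two further facts are known. If $X$ is algebraic, the two categories are equivalent. If $X$ is a surface, the two kinds of Ext groups coincide, so $F$ is an equivalence. The second fact needs no subvarieties: it applies to two-dimensional tori that contain no curve. One might conclude that a shortage of subvarieties is never an obstacle. From dimension three on, this is false.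

\subsection*{Results}
For $x\in X$ let $I_x\subset\mathcal{O}_X$ be the ideal sheaf of $x$ and $\mathbb{C}_x=\mathcal{O}_X/I_x$ the skyscraper sheaf. Let $\operatorname{vect}(X)\subset\operatorname{coh}(X)$ be the full subcategory of locally free sheaves, and let $A^{**}$ denote the bidual of $A$. Our examples are complex tori $X$ of dimension $n$ with
\begin{equation}\label{eq:star}
H^{2p}(X,\mathbb{Q})\cap H^{p,p}(X)=0\qquad\text{for }1\le p\le n-1. \tag{$\ast$}
\end{equation}
All complex tori outside a set of measure zero satisfy \eqref{eq:star}; this is Lemma~\ref{lem:generic}.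

\begin{theorem}\label{thm:A}
Let $n\ge3$ and let $X$ be an $n$-dimensional complex torus satisfying \eqref{eq:star}. Then $\operatorname{Ext}^i_{\mathrm{coh}}(\mathbb{C}_x,E)=0$ for all $x\in X$, all $E\in\operatorname{vect}(X)$ and all $i$, whereas $\operatorname{Ext}^n(\mathbb{C}_x,\mathcal{O}_X)\cong\mathbb{C}$. Consequently $F$ is neither full nor essentially surjective.
\end{theorem}

\begin{corollary}\label{cor:dim}
The functor $F$ is an equivalence for all compact complex manifolds of dimension $n$ if and only if $n\le2$.
\end{corollary}

\begin{proof}
Compact complex manifolds of dimension at most $1$ are algebraic, so for $n\le 2$ this is the pair of known facts recalled above. For $n\ge3$ apply Theorem~\ref{thm:A} to a torus given by Lemma~\ref{lem:generic}.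
\end{proof}

\begin{theorem}\label{thm:B}
Let $X$ be as in Theorem~\ref{thm:A}.
\begin{enumerate}
\item[(1)] $F$ is not faithful.
\item[(2)] $\operatorname{vect}(X)$ is an abelian category. The category $D^b(\operatorname{coh}X)$ has a semiorthogonal decomposition into $D^b(\operatorname{vect}X)$ and the subcategory $\mathcal{T}$ of complexes with finite-length cohomology, with $\operatorname{Hom}(\mathcal{T},D^b(\operatorname{vect}X))=0$. That is, $D^b(\operatorname{vect}X)\to D^b(\operatorname{coh}X)$ is fully faithful, every morphism from an object of $\mathcal{T}$ to an object of $D^b(\operatorname{vect}X)$ is zero, and every $K$ lies in a triangle $K'\to K\to K''\to K'[1]$ with $K'\in\mathcal{T}$ and $K''\in D^b(\operatorname{vect}X)$. Moreover $\operatorname{Ext}^i_{\mathrm{coh}}(A,E)=\operatorname{Ext}^i_{\operatorname{vect}(X)}(A^{**},E)$ for $A\in\operatorname{coh}(X)$ and $E\in\operatorname{vect}(X)$.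
\item[(3)] No additive equivalence $D^b(\operatorname{coh}X)\simeq D^b_{\mathrm{coh}}(X)$ commutes with shifts. In particular, no exact equivalence exists.
\item[(4)] Let $Y$ be a compact complex manifold which either \textup{(i)} admits a holomorphic map $p\colon Y\to X$ with a holomorphic section (for example $Y=X\times P$ with $P$ any compact complex manifold), or \textup{(ii)} is a proper modification $\sigma\colon Y\to X$ (for example a blow-up). Then the functor $F$ for $Y$ is neither full nor essentially surjective.
\end{enumerate}
\end{theorem}

In (2), $\operatorname{Ext}^i_{\operatorname{vect}(X)}(M,E)$ means $\operatorname{Hom}_{D^b(\operatorname{vect}X)}(M,E[i])$. In (4), a \emph{proper modification} is a proper surjective holomorphic map $\sigma\colon Y\to X$ that is an isomorphism over the complement of a nowhere dense analytic subset $S\subset X$ with $\sigma^{-1}(S)$ nowhere dense.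

\subsection*{Plan of the proof}
Section~\ref{sec:image} turns the problem into a question about zeros of sections of coherent sheaves and tests that question on small cases. Sections~\ref{sec:tori}--\ref{sec:structure} contain the geometry: on a torus as in Theorem~\ref{thm:A}, every reflexive sheaf is an iterated extension of line bundles (Theorem~\ref{thm:structure}). The analytic input is the existence of Hermitian--Einstein metrics on stable reflexive sheaves \cite{BS}. The rest is homological algebra: Section~\ref{sec:bidual} proves Theorem~\ref{thm:A} and Theorem~\ref{thm:B}(2), Section~\ref{sec:serre} proves parts (1) and (3) by comparison with Serre duality, and Section~\ref{sec:further} proves part (4).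

\section{Ext classes that come from coherent sheaves}\label{sec:image}

In this section $Y$ is an arbitrary compact complex manifold of dimension $n$.

\subsection{Recollections on coherent sheaves}\label{ss:recall}
For $A\in\operatorname{coh}(Y)$ and $y\in Y$, the \emph{fiber} is the vector space $A(y)=A_y/\mathfrak{m}_yA_y$, and a morphism $u\colon A\to B$ induces a linear map $u(y)\colon A(y)\to B(y)$. We write $A^*=\mathcal{H}om(A,\mathcal{O}_Y)$ and $\eta_A\colon A\to A^{**}$ for the canonical map; $A$ is \emph{reflexive} if $\eta_A$ is an isomorphism. We use the following standard facts.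
\begin{enumerate}
\item[(S1)] $A$ is locally free outside a nowhere dense analytic subset, its \emph{singular set}; the rank of $A$ there is $\operatorname{rk}A$. The kernel of $\eta_A$ is the torsion subsheaf, which consists of the sections with nowhere dense support. The sheaf $A$ is torsion if and only if $\operatorname{rk}A=0$, if and only if $A^{**}=0$.
\item[(S2)] The dual of a coherent sheaf is reflexive. A reflexive sheaf is torsion-free, and a reflexive sheaf of rank one is a line bundle.
\item[(S3)] If $n\ge2$, $E$ is reflexive, $W\subset Y$ is open and $S\subset W$ is finite, every section of $E$ over $W\setminus S$ extends uniquely to $W$. Indeed, dualizing a local presentation of $E^*$ exhibits $E$ locally as the kernel of a map $\mathcal{O}^a\to\mathcal{O}^b$, and Hartogs' theorem applies to the components.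
\item[(S4)] A coherent sheaf has finite length if and only if its support is finite; it then has a finite filtration with quotients $\mathbb{C}_y$.
\item[(S5)] (Serre duality.) For $A\in\operatorname{coh}(Y)$ and every integer $i$, the Yoneda pairing $H^i(Y,A)\times\operatorname{Ext}^{n-i}(A,\omega_Y)\to H^n(Y,\omega_Y)\to\mathbb{C}$ is a perfect pairing of finite-dimensional vector spaces.
\end{enumerate}

\subsection{Ext from a point}
Let $B\in\operatorname{coh}(Y)$. The sheaves $\mathcal{E}xt^q(\mathbb{C}_y,B)$ are supported at $y$, so they have no higher cohomology, and the local-to-global spectral sequence gives $\operatorname{Ext}^q(\mathbb{C}_y,B)=\operatorname{Ext}^q_{\mathcal{O}_{Y,y}}(\mathbb{C},B_y)$. Fix coordinates $z_1,\dots,z_n$ centered at $y$ and compute with the Koszul resolution $K_\bullet\to\mathbb{C}$, in which $K_q$ is free of rank $\binom nq$. The last map of the complex $\operatorname{Hom}(K_\bullet,B_y)$ is $B_y^{\,n}\to B_y$, $(b_j)\mapsto\sum\pm z_jb_j$. Its cokernel is the fiber: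
\begin{equation}\label{eq:local}
\operatorname{Ext}^n(\mathbb{C}_y,B)\cong B(y),\qquad\text{naturally in }B.
\end{equation}
If $E$ is locally free, $\operatorname{Hom}(K_\bullet,E_y)$ is a direct sum of copies of the dual Koszul complex. This dual is isomorphic to $K_\bullet$ with the grading reversed, so it is exact except in degree $n$. Hence $\operatorname{Ext}^q(\mathbb{C}_y,E)=0$ for $q<n$, and induction on the length, using (S4), gives
\begin{equation}\label{eq:depth}
\operatorname{Ext}^q(Q,E)=0\qquad\text{for }q<n,\ Q\text{ of finite length},\ E\text{ locally free}.
\end{equation}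

\subsection{The image of $F$ on Ext groups}
The category $\operatorname{coh}(Y)$ offers no resolutions with which to compute $\operatorname{Ext}_{\mathrm{coh}}$. We use instead a necessary condition for a class to come from $\operatorname{coh}(Y)$: it must die in some larger coherent sheaf.

\begin{lemma}\label{lem:efface}
Let $A,B\in\operatorname{coh}(Y)$, $k\ge1$, and let $e\in\operatorname{Ext}^k(A,B)$ lie in the image of $\operatorname{Ext}^k_{\mathrm{coh}}(A,B)$. Then there is a monomorphism $u\colon B\to B'$ in $\operatorname{coh}(Y)$ with $u_*e=0$ in $\operatorname{Ext}^k(A,B')$.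
\end{lemma}

\begin{proof}
Let $e=F(e')$. Write $e'=s^{-1}f$, where $f\colon A\to K$ and $s\colon B[k]\to K$ are morphisms of bounded complexes of coherent sheaves and $s$ is a quasi-isomorphism. The cohomology of $K$ is concentrated in degree $-k$, so the projection $K\to\tau_{\ge-k}K$ is a quasi-isomorphism, and we may assume $K^i=0$ for $i<-k$. Put $B'=K^{-k}$. Then $s$ consists of one map $u\colon B\to B'$, which identifies $B$ with $H^{-k}(K)=\ker(K^{-k}\to K^{-k+1})$; so $u$ is a monomorphism. The projection $q\colon K\to B'[k]$ onto the lowest term is a morphism of complexes with $qs=u[k]$. Hence $u[k]\circ e'=qss^{-1}f=qf$. This is a morphism of complexes from $A$, placed in degree $0$, to $B'$, placed in degree $-k\neq 0$, so it is zero. Apply $F$.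
\end{proof}

A class outside the image shows that $F$ is not full. It also produces an object outside the essential image, because a complex with two cohomology sheaves remembers the class that glues them.

\begin{lemma}\label{lem:cone}
Let $A,B\in\operatorname{coh}(Y)$, $k\ge2$, and let $e\in\operatorname{Ext}^k(A,B)$ not lie in the image of $\operatorname{Ext}^k_{\mathrm{coh}}(A,B)$. Then $F$ is not full and not essentially surjective: the object $C$ in a triangle $B[k-1]\to C\to A\xrightarrow{e}B[k]$ is not isomorphic in $D^b_{\mathrm{coh}}(Y)$ to a bounded complex of coherent sheaves.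
\end{lemma}

\begin{proof}
The map $\operatorname{Hom}(A,B[k])\to\operatorname{Hom}(FA,FB[k])$ misses $e$, so $F$ is not full. For the second claim recall the uniqueness of truncation triangles: a triangle $P\to C\to Q\to P[1]$ with $H^i(P)=0$ for $i\ge0$ and $H^i(Q)=0$ for $i<0$ is isomorphic, by an isomorphism that is the identity on $C$, to $\tau_{\le-1}C\to C\to\tau_{\ge0}C\to(\tau_{\le-1}C)[1]$. Since $k-1\ge1$, the given triangle is of this kind, and the cohomology of $C$ is $A$ in degree $0$, $B$ in degree $1-k$, and zero elsewhere.

Suppose $C\cong F(K)$. Then $K$ has cohomology only in degrees $0$ and $1-k$. With $A'=H^0(K)$ and $B'=H^{1-k}(K)$, the truncation triangle of $K$ in $D^b(\operatorname{coh}Y)$ reads $B'[k-1]\to K\to A'\xrightarrow{e'}B'[k]$. Its image under $F$ is a second triangle of the same kind for $C$. By uniqueness there are isomorphisms of $\mathcal{O}_Y$-modules $a\colon A\to A'$ and $b\colon B'\to B$ with $e=b[k]\circ F(e')\circ a$. Both are morphisms in $\operatorname{coh}(Y)$, so $e=F(b[k]\circ e'\circ a)$, a contradiction.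
\end{proof}

\subsection{The class of a point}\label{ss:point}
The simplest class to test is a generator $e$ of $\operatorname{Ext}^n(\mathbb{C}_y,\mathcal{O}_Y)\cong\mathbb{C}$. Near $y$ it is the class of the Koszul resolution: that class is represented by the identity of $K_n=\mathcal{O}_{Y,y}$, whose image in $\mathcal{O}_Y(y)$ is $\pm 1$. The issue is whether $e$ has a representative with coherent terms on all of $Y$. By \eqref{eq:local} the condition of Lemma~\ref{lem:efface} becomes a statement about zeros of sections.

\begin{proposition}\label{prop:test}
Let $n\ge2$ and $y\in Y$. Suppose $u(y)\ne0$ for every monomorphism $u\colon\mathcal{O}_Y\to B$ in $\operatorname{coh}(Y)$. Then no nonzero $e\in\operatorname{Ext}^n(\mathbb{C}_y,\mathcal{O}_Y)$ lies in the image of $F$, and $F$ is neither full nor essentially surjective.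
\end{proposition}

\begin{proof}
If $e\neq0$ lay in the image, Lemma~\ref{lem:efface} would give a monomorphism $u\colon\mathcal{O}_Y\to B$ with $u_*e=0$. Under \eqref{eq:local} the map $u_*$ is $u(y)\colon\mathbb{C}\to B(y)$, so $u(y)=0$. Now apply Lemma~\ref{lem:cone} with $k=n$.
\end{proof}

The hypothesis fails as soon as an effective divisor $D$ passes through $y$: take $\mathcal{O}_Y\to\mathcal{O}_Y(D)$. The next two examples show how $e$ is reached when it can be.

\begin{example}[Projective space]\label{ex:proj}
Let $\ell_1,\dots,\ell_n$ be independent linear forms on $\mathbb{P}^n$ vanishing at $y$. Their Koszul complex, twisted by $\mathcal{O}(n)$, is an exact sequence of coherent sheaves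
\[
0\to\mathcal{O}\xrightarrow{u}\mathcal{O}(1)^{n}\to\dots\to\mathcal{O}(n-1)^{n}\to\mathcal{O}(n)\to\mathbb{C}_y\to0 .
\]
Near $y$ it is the Koszul resolution, so its class generates $\operatorname{Ext}^n(\mathbb{C}_y,\mathcal{O})$. The map $u=(\pm\ell_1,\dots,\pm\ell_n)$ vanishes at $y$.
\end{example}

\begin{example}[Two-dimensional tori]\label{ex:surface}
Let $X$ be any complex torus of dimension $2$; it may contain no curve. Take points $x\ne y$, let $I=I_x\cap I_y$ and $Q=\mathcal{O}_X/I=\mathbb{C}_x\oplus\mathbb{C}_y$. Let $\delta\colon Q\to I[1]$ be the class of $0\to I\to\mathcal{O}_X\to Q\to0$, and consider the exact sequence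
\[
\operatorname{Ext}^1(I,\mathcal{O}_X)\xrightarrow{\ \delta^*\ }\operatorname{Ext}^2(Q,\mathcal{O}_X)\to\operatorname{Ext}^2(\mathcal{O}_X,\mathcal{O}_X).
\]
Since $\omega_X\cong\mathcal{O}_X$, (S5) identifies the second map with the transpose of $H^0(X,\mathcal{O}_X)\to H^0(X,Q)=\mathbb{C}^2$, $1\mapsto(1,1)$, that is, with $(a,b)\mapsto a+b$. So its kernel contains a class $\varepsilon=(e_x,e_y)$ with both components nonzero, and $\varepsilon=\xi[1]\circ\delta$ for some $\xi\in\operatorname{Ext}^1(I,\mathcal{O}_X)$. By \eqref{eq:ext1} both $\xi$ and $\delta$ come from $D^b(\operatorname{coh}X)$. Hence so do $\varepsilon$ and its restriction $e_x$ to $\mathbb{C}_x$. Concretely, $\xi$ is the class of an extension $0\to\mathcal{O}_X\xrightarrow{u}B\to I\to0$ with $B$ coherent of rank $2$. From $u_*\xi=0$ we get $u_*e_x=0$, that is, $u(x)=0$.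

On a torus of dimension $n$ the same argument writes $\varepsilon$ as the image of a class in $\operatorname{Ext}^{n-1}(I,\mathcal{O}_X)$. For $n\ge3$ this is no longer the class of a short exact sequence, and \eqref{eq:ext1} gives nothing.
\end{example}

The mechanism that verifies the hypothesis of Proposition~\ref{prop:test} is already visible for sheaves of rank one.

\begin{example}[Rank one]\label{ex:rankone}
Suppose $Y$ contains no analytic hypersurface, and let $u\colon\mathcal{O}_Y\to B$ be a monomorphism with $\operatorname{rk}B=1$. By (S2), $L=B^{**}$ is a line bundle. The kernel of $\eta_B$ is torsion and $u(\mathcal{O}_Y)\cong\mathcal{O}_Y$ is torsion-free, so $\eta_Bu$ is a nonzero section of $L$. The zero set of such a section is empty or a hypersurface, so it is empty. Since $(\eta_Bu)(y)=\eta_B(y)\circ u(y)$, we get $u(y)\ne0$ for all $y$.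
\end{example}

The general proof has the same two steps: pass to $B^{**}$, then show that a nonzero section has no zero. The second step is the hard one. A section of a locally free sheaf of rank $r$ that vanishes at a point vanishes on an analytic set of dimension at least $n-r$, so the absence of positive-dimensional subvarieties handles locally free sheaves of rank $r<n$ and no others. But $B$ has arbitrary rank, and $B^{**}$ is a priori only reflexive. We therefore reduce all ranks to rank one by showing that $B^{**}$ is built from line bundles.

\section{Tori without intermediate Hodge classes}\label{sec:tori}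

Let $V=\mathbb{R}^{2n}$. The complex structures on $V$, that is, the endomorphisms $J$ with $J^2=-1$, form the real analytic manifold $GL_{2n}(\mathbb{R})/GL_n(\mathbb{C})$. It has two connected components, distinguished by the orientation that $J$ induces on $V$. Every $n$-dimensional complex torus is isomorphic to $X_J=(V,J)/\mathbb{Z}^{2n}$ for some $J$. Constant forms give $H^\bullet(X_J,\mathbb{C})=\Lambda^\bullet V^*_{\mathbb{C}}$; the rational classes are $\Lambda^\bullet V^*_{\mathbb{Q}}$, independently of $J$, and $H^{s,t}(X_J)$ is the space of constant forms of type $(s,t)$ for $J$.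

\begin{lemma}\label{lem:generic}
The complex structures $J$ for which $X_J$ does not satisfy \eqref{eq:star} form a set of measure zero.
\end{lemma}

\begin{proof}
For $T\in\operatorname{End}(V)$ let $D_T$ be the derivation of the algebra $\Lambda^\bullet V^*_{\mathbb{C}}$ with $D_T\lambda=\lambda\circ T$ for $\lambda\in V^*_{\mathbb{C}}$; it depends linearly on $T$. Forms of type $(1,0)$ and $(0,1)$ for $J$ are eigenvectors of $D_J$ with eigenvalues $i$ and $-i$, so $D_J$ acts on $H^{s,t}(X_J)$ as $i(s-t)$. Thus $\gamma\in\Lambda^{2p}V^*$ has type $(p,p)$ for $J$ if and only if $D_J\gamma=0$.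

Let $M$ be one of the two components and fix $0\ne\gamma\in\Lambda^{2p}V^*_{\mathbb{Q}}$ with $1\le p\le n-1$. The map $M\to\Lambda^{2p}V^*$, $J\mapsto D_J\gamma$, is real analytic and $M$ is connected, so its zero set is all of $M$ or has measure zero. There are countably many $\gamma$, so it suffices to exclude the first case.

Suppose $D_J\gamma=0$ for all $J\in M$. Let $v_1,\dots,v_{2n}$ be the standard basis of $V$, and fix indices $a\ne b$. On the plane spanned by $v_a,v_b$ consider $J_t=\begin{pmatrix}t&-1-t^2\\1&-t\end{pmatrix}$, $t\in\mathbb{R}$, which satisfies $J_t^2=-1$. On the span of the other $2n-2\ge2$ basis vectors choose a complex structure $J'$ whose orientation makes $J_0\oplus J'$ lie in $M$. By continuity $J_t\oplus J'\in M$ for all $t$. The difference $(J_1\oplus J')-(J_{-1}\oplus J')$ equals $2T_{ab}$, where $T_{ab}$ is the diagonal matrix with entry $1$ at $a$, entry $-1$ at $b$, and $0$ elsewhere. Hence $D_{T_{ab}}\gamma=0$. Write $\gamma=\sum_{|N|=2p}c_Nv^*_N$ in the basis of wedge products of the dual basis. Each $v^*_N$ is an eigenvector of $D_{T_{ab}}$, with eigenvalue $1$ if $a\in N$ and $b\notin N$. Since $0<2p<2n$,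 every $N$ admits such $a,b$, so every $c_N$ vanishes. This contradicts $\gamma\neq0$.
\end{proof}

For the rest of this section $X$ is a torus of dimension $n\ge2$ satisfying \eqref{eq:star}, and $\omega$ is a constant K\"ahler form on $X$. Classes of subvarieties and characteristic classes of sheaves are both pushforwards of rational classes of type $(k,k)$, so the following lemma disposes of both.

\begin{lemma}\label{lem:push}
Let $g\colon W\to X$ be a holomorphic map from a compact complex manifold of dimension $m$. Let $\theta$ be a closed form of type $(k,k)$ on $W$ whose class lies in $H^{2k}(W,\mathbb{Q})$, and suppose that $d=m-k$ satisfies $1\le d\le n-1$. Then $\int_W\theta\wedge g^*\beta=0$ for every closed $2d$-form $\beta$ on $X$.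
\end{lemma}

\begin{proof}
The functional $[\beta]\mapsto\int_W\theta\wedge g^*\beta$ on $H^{2d}(X,\mathbb{C})$ takes rational values on rational classes. By Poincar\'e duality it is $[\beta]\mapsto\int_X\gamma\wedge\beta$ for some $\gamma\in H^{2(n-d)}(X,\mathbb{Q})$. If $\beta$ is a constant form of type $(s,t)\ne(d,d)$ with $s+t=2d$, then $\theta\wedge g^*\beta$ has degree $2m$ and type $(k+s,k+t)\ne(m,m)$, so it is zero. The Poincar\'e pairing on $X$ pairs $H^{s,t}(X)$ only with $H^{n-s,n-t}(X)$, and perfectly. So the components of $\gamma$ of type $(n-s,n-t)$ vanish for $(s,t)\ne(d,d)$, and $\gamma\in H^{n-d,n-d}(X)$. By \eqref{eq:star} with $p=n-d$, $\gamma=0$.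
\end{proof}

\begin{lemma}\label{lem:finite}
\begin{enumerate}
\item[(a)] Every analytic subset $Z\subsetneq X$ is finite.
\item[(b)] A coherent sheaf on $X$ is torsion if and only if it has finite length. Every $A\in\operatorname{coh}(X)$ has finite singular set, and the kernel and cokernel of $\eta_A$ have finite length.
\item[(c)] Every line bundle $L$ on $X$ has $c_1(L)=0$ in $H^2(X,\mathbb{Q})$ and carries a flat Hermitian metric.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose $Z$ has an irreducible component $Z_0$ of dimension $d$ with $1\le d\le n-1$. Let $g\colon W\to Z_0\subset X$ be a resolution of singularities (Hironaka). Lemma~\ref{lem:push} with $\theta=1$ gives $\int_Wg^*\omega^d=0$. But $g^*\omega^d$ is nonnegative, and positive on the dense open set where $g$ is an immersion, so the integral is positive. Hence $Z$ has dimension $0$, and it is finite because $X$ is compact.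

(b) The support of a torsion sheaf and the singular set of $A$ are nowhere dense analytic subsets, and $\eta_A$ is an isomorphism off the singular set. Apply (a) and (S4). Conversely, a sheaf with finite support is torsion by (S1).

(c) For any Hermitian metric $h$ on $L$ with curvature $\Theta_h$, the real closed $(1,1)$-form $\frac{i}{2\pi}\Theta_h$ represents $c_1(L)$. So $c_1(L)\in H^2(X,\mathbb{Q})\cap H^{1,1}(X)=0$, and the form is exact. By the $\partial\bar\partial$-lemma on the K\"ahler manifold $X$, $\Theta_h=\partial\bar\partial g$ with $g$ real, and $e^{g}h$ has curvature $\Theta_h-\partial\bar\partial g=0$.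
\end{proof}

\section{Stable reflexive sheaves are projectively flat}\label{sec:flat}

From now on $X$ is a torus of dimension $n\ge3$ satisfying \eqref{eq:star}, with constant K\"ahler form $\omega$.

To break a reflexive sheaf into line bundles we need subsheaves of smaller rank, and $X$ offers no algebraic source of them. A sheaf without such subsheaves, however, is stable, and stability yields a good metric. Recall the definitions. For a torsion-free coherent sheaf $A$ of rank $r\ge1$, $\det A=(\Lambda^rA)^{**}$ is a line bundle by (S2), and the slope of $A$ is $\mu(A)=\frac1r\int_Xc_1(\det A)\wedge\omega^{n-1}$. A reflexive sheaf $E$ is \emph{$\omega$-stable} if $\mu(A)<\mu(E)$ for every coherent subsheaf $A\subset E$ with $0<\operatorname{rk}A<\operatorname{rk}E$. On our torus all slopes are $0$ by Lemma~\ref{lem:finite}(c), so $E$ is stable exactly when it has no such subsheaf. The contraction $\Lambda_\omega\alpha$ of a $2$-form $\alpha$ is the function defined by $(\Lambda_\omega\alpha)\,\omega^n=n\,\alpha\wedge\omega^{n-1}$. We use two results from the literature.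

\begin{theorem}[Bando--Siu \cite{BS}]\label{thm:BS}
Let $(X,\omega)$ be a compact K\"ahler manifold and $E$ an $\omega$-stable reflexive sheaf with singular set $S$. Then $E|_{X\setminus S}$ carries a Hermitian metric $h$ whose Chern curvature $\Theta_h$ is square integrable on $X\setminus S$ and satisfies $i\Lambda_\omega\Theta_h=\lambda\cdot\mathrm{id}$ with $\lambda$ constant.
\end{theorem}

\begin{theorem}[Rossi \cite{R}, or Hironaka's flattening theorem, together with Hironaka's resolution]\label{thm:R}
Let $E$ be a torsion-free coherent sheaf on a compact complex manifold $X$, locally free outside $S$. There is a proper modification $\sigma\colon Y\to X$ with $Y$ a compact manifold, an isomorphism over $X\setminus S$, such that $\sigma^*E/\mathrm{torsion}$ is locally free.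
\end{theorem}

\begin{proposition}\label{prop:flat}
Let $E$ be an $\omega$-stable reflexive sheaf of rank $r\ge1$ on $X$, with singular set $S$, and let $h$ be as in Theorem~\ref{thm:BS}. Then the trace-free part $\Theta^\circ=\Theta_h-\frac1r(\operatorname{tr}\Theta_h)\,\mathrm{id}$ of the curvature vanishes on $U=X\setminus S$.
\end{proposition}

The proof uses one characteristic form. For a connection with curvature $\Theta$ on a bundle of rank $r$, the Chern forms are $c_1=\frac{i}{2\pi}\operatorname{tr}\Theta$ and $c_2=\frac1{8\pi^2}\bigl(\operatorname{tr}\Theta^2-(\operatorname{tr}\Theta)^2\bigr)$. The combination that involves only the trace-free part is the discriminant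
\[
2rc_2-(r-1)c_1^2=\frac1{4\pi^2}\bigl(r\operatorname{tr}\Theta^2-(\operatorname{tr}\Theta)^2\bigr)=\frac r{4\pi^2}\operatorname{tr}(\Theta^\circ\wedge\Theta^\circ).
\]
Let $\tau$ be this closed $4$-form on $U$ for $\Theta=\Theta_h$. We show that $\tau\wedge\omega^{n-2}$ is a positive multiple of $|\Theta^\circ|^2$ times the volume form, and that its integral is zero. If $S$ is empty, the integral vanishes because $[\tau]$ is a rational class of type $(2,2)$. In general $S$ is a finite set, by Lemma~\ref{lem:finite}(b), and two difficulties arise: $\tau$ represents no class on $X$ in an evident way, and $h$ is controlled near $S$ only through the $L^2$ bound. Steps 2 and 3 below deal with them in turn.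

\begin{proof}[Proof of Proposition~\ref{prop:flat}]
\emph{Step 1: $\operatorname{tr}(\Theta^\circ\wedge\Theta^\circ)\wedge\frac{\omega^{n-2}}{(n-2)!}=|\Theta^\circ|^2\,\frac{\omega^n}{n!}$ pointwise.}
First let $a$ be a real $(1,1)$-form at a point with $\Lambda_\omega a=0$. Diagonalize $a$ in unitary coordinates: $\omega=\sum\omega_j$ and $a=\sum a_j\omega_j$ with $\omega_j=\frac i2dz_j\wedge d\bar z_j$ and $a_j$ real. Then $\Lambda_\omega a=\sum a_j$, $|a|^2=\sum a_j^2$, and
\[
a\wedge a\wedge\frac{\omega^{n-2}}{(n-2)!}=2\sum_{j<l}a_ja_l\,\frac{\omega^n}{n!}=\Bigl(\bigl(\textstyle\sum a_j\bigr)^2-\sum a_j^2\Bigr)\frac{\omega^n}{n!}=-|a|^2\frac{\omega^n}{n!}.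
\]
A complex $(1,1)$-form $\alpha$ with $\Lambda_\omega\alpha=0$ is $a+ib$ with $a,b$ as above, and $\alpha\wedge\bar\alpha=a\wedge a+b\wedge b$. So $\alpha\wedge\bar\alpha\wedge\frac{\omega^{n-2}}{(n-2)!}=-|\alpha|^2\frac{\omega^n}{n!}$. In a unitary frame the entries $\Theta^\circ_{jl}$ are $(1,1)$-forms with $\Theta^\circ_{lj}=-\overline{\Theta^\circ_{jl}}$, and $\Lambda_\omega\Theta^\circ_{jl}=0$ because $\Lambda_\omega\Theta_h$ is scalar. Therefore $\operatorname{tr}(\Theta^\circ\wedge\Theta^\circ)=-\sum_{j,l}\Theta^\circ_{jl}\wedge\overline{\Theta^\circ_{jl}}$, and the identity follows by summation.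

\emph{Step 2: $\int_U\tau\wedge\beta=0$ for every closed $(2n-4)$-form $\beta$ on $X$ with support in $U$.}
Take $\sigma\colon Y\to X$ as in Theorem~\ref{thm:R} and let $E_Y=\sigma^*E/\mathrm{torsion}$, a vector bundle of rank $r$ on $Y$. Let $\theta$ be the discriminant form of the Chern connection of some Hermitian metric on $E_Y$. It is a closed $(2,2)$-form whose class $2rc_2(E_Y)-(r-1)c_1(E_Y)^2$ is rational. Identify $\sigma^{-1}(U)$ with $U$ and $E_Y|_U$ with $E|_U$. Then $\theta|_U$ and $\tau$ are Chern--Weil forms of the same invariant polynomial for two connections on one bundle, so $\tau-\theta|_U=d\nu$ for a smooth form $\nu$ on $U$. As $\beta$ is closed with compact support in $U$, Stokes' theorem gives $\int_Ud\nu\wedge\beta=0$, and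
\[
\int_U\tau\wedge\beta=\int_Y\theta\wedge\sigma^*\beta.
\]
The right side vanishes by Lemma~\ref{lem:push} with $m=n$, $k=2$, $d=n-2$. The condition $d\ge1$ is the hypothesis $n\ge3$.

\emph{Step 3: $\int_U\tau\wedge\omega^{n-2}=0$.}
We modify $\omega^{n-2}$ near $S$ by an exact form to make Step 2 applicable, choosing a primitive that vanishes at $S$ so that the error can be estimated. Around $s\in S$ use linear coordinates $z$ centered at $s$, orthonormal for $\omega$, and let $R$ be the radial vector field. For a constant form $\psi$ of degree $k$, Cartan's formula gives $d(\iota_R\psi)=k\psi$. Since $2n-4>0$, the form $\alpha_s=\frac1{2n-4}\iota_R\,\omega^{n-2}$ satisfies $d\alpha_s=\omega^{n-2}$ and $|\alpha_s|\le C|z|$. Choose cutoff functions $\phi_s$, equal to $1$ near $s$, with disjoint supports in these charts, and put $\alpha=\sum_s\phi_s\alpha_s$, a smooth form on $X$. Then $\beta=\omega^{n-2}-d\alpha$ is closed and vanishes near $S$, so $\int_U\tau\wedge\beta=0$ by Step 2. It remains to show $\int_U\tau\wedge d\alpha=0$.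

Let $B_t$ be the union of the balls of radius $t$ around the points of $S$, for $0<t<t_0$ with $t_0$ small, and let $g(t)=\int_{\partial B_t}|\Theta_h|^2$. Since $\tau$ is closed of even degree, $\tau\wedge d\alpha=d(\tau\wedge\alpha)$. With $|\tau|\le C'|\Theta_h|^2$, Stokes' theorem gives
\[
\Bigl|\int_{X\setminus B_t}\tau\wedge d\alpha\Bigr|=\Bigl|\int_{\partial B_t}\tau\wedge\alpha\Bigr|\le C''\,t\,g(t).
\]
In polar coordinates, $\int_0^{t_0}g(t)\,dt<\infty$ because $\Theta_h$ is square integrable. If $t\,g(t)\ge c>0$ for all small $t$, this integral would diverge like $\int dt/t$; so $t_jg(t_j)\to0$ along some sequence $t_j\to0$. The form $\tau\wedge d\alpha$ is integrable on $U$, since $\tau$ is integrable and $d\alpha$ is bounded. Hence $\int_U\tau\wedge d\alpha=\lim_j\int_{X\setminus B_{t_j}}\tau\wedge d\alpha=0$.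

By Steps 1 and 3, the continuous function $|\Theta^\circ|^2\ge0$ has integral zero on $U$, so $\Theta^\circ=0$.
\end{proof}

\section{Reflexive sheaves and vector bundles on the torus}\label{sec:structure}

A \emph{subbundle} of a locally free sheaf is a locally free subsheaf with locally free quotient; its inclusion is injective on every fiber.

\begin{theorem}\label{thm:structure}
Every reflexive sheaf $E$ on $X$ is locally free and has a filtration $0=E_0\subset E_1\subset\dots\subset E_r=E$ by subbundles whose successive quotients are line bundles.
\end{theorem}

\begin{proof}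
We use induction on $r=\operatorname{rk}E$. For $r=0$ the sheaf is zero by (S1), and for $r=1$ it is a line bundle by (S2). Let $r\ge2$, let $S$ be the singular set of $E$, which is finite, and let $U=X\setminus S$.

\emph{Step 1: $E$ has a coherent subsheaf $G_0$ with $0<\operatorname{rk}G_0<r$.}
Suppose not. Then $E$ is $\omega$-stable, and Theorem~\ref{thm:BS} and Proposition~\ref{prop:flat} give a Hermitian metric $h$ on $E|_U$ whose curvature has zero trace-free part. We rescale $h$ to remove the trace. Let $h_0$ be a flat metric on the line bundle $\det E$ (Lemma~\ref{lem:finite}(c)). On $U$ we have $\det E=\Lambda^rE$, so $\det h=e^{f}h_0$ for a smooth function $f$ on $U$. Put $h'=e^{-f/r}h$. Then $\Theta_{h'}=\Theta_h+\frac1r\partial\bar\partial f\cdot\mathrm{id}$ still has zero trace-free part, and its trace is the curvature of $\det h'=h_0$, which is $0$. So the Chern connection of $h'$ is flat. Its parallel sections are holomorphic, because the $(0,1)$-part of the Chern connection is $\bar\partial$, and they form a local system $\mathbb{E}$ of rank $r$ with $E|_U=\mathbb{E}\otimes_{\mathbb{C}}\mathcal{O}_U$.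

Punctured balls of real dimension $2n\ge3$ are simply connected, so van Kampen's theorem gives $\pi_1(U)=\pi_1(X)=\mathbb{Z}^{2n}$. This group is abelian, so the monodromy operators of $\mathbb{E}$ have a common eigenvector, with character $\chi\colon\pi_1(X)\to\mathbb{C}^\times$. The eigenvector spans a local subsystem of rank one, which is the restriction to $U$ of the rank one local system on $X$ with monodromy $\chi$. Let $L$ be the associated line bundle on $X$. We obtain an injection $L|_U\to E|_U$, that is, a section over $U$ of $L^*\otimes E$. This sheaf is locally isomorphic to $E$, hence reflexive, so by (S3) the section extends to a morphism $L\to E$. Its kernel is a subsheaf of $L$ supported on $S$, hence zero. So $E$ has a subsheaf of rank $1<r$, a contradiction.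

\emph{Step 2: saturation.}
Let $G_1\subset E$ be the preimage of the torsion subsheaf of $E/G_0$. Then $\operatorname{rk}G_1=\operatorname{rk}G_0$, and in
\begin{equation}\label{eq:sat}
0\to G_1\to E\to G\to0
\end{equation}
the quotient $G$ is torsion-free; both $G_1$ and $G$ have rank less than $r$. The sheaf $G_1$ is reflexive. Indeed, $G_1^{**}\to E^{**}=E$ is injective off a finite set and $G_1^{**}$ is torsion-free, so $G_1\subset G_1^{**}\subset E$; the quotient $G_1^{**}/G_1$ is a torsion subsheaf of $G$, hence zero. By induction $G_1$ and $G^{**}$ are locally free and filtered as in the statement.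

\emph{Step 3: $G=G^{**}$.}
The sheaf $G$ need not be reflexive a priori, so induction does not apply to it directly. We extend \eqref{eq:sat} over $G^{**}$. Let $Q=G^{**}/G$, of finite length by Lemma~\ref{lem:finite}(b). In the exact sequence
\[
\operatorname{Ext}^1(G^{**},G_1)\to\operatorname{Ext}^1(G,G_1)\to\operatorname{Ext}^2(Q,G_1)
\]
the last group vanishes by \eqref{eq:depth}, because $G_1$ is locally free and $2<n$. So \eqref{eq:sat} is the pullback along $G\subset G^{**}$ of an extension $0\to G_1\to E'\to G^{**}\to0$. Thus $E\subset E'$ with $E'/E\cong Q$, and $E'$ is locally free as an extension of locally free sheaves. Let $s$ be a section of $E'$ over an open set $W$. Off the finite support of $Q$ it is a section of $E$, so by (S3) it agrees there with a section $s'$ of $E$ over $W$. Then $s-s'$ is a section of $E'$ with finite support, hence zero. So $E=E'$. The filtration of $G_1$, followed by the preimage of the filtration of $G^{**}$, is the required filtration of $E$.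
\end{proof}

The filtration reduces the study of zeros to the argument of Example~\ref{ex:rankone}.

\begin{lemma}\label{lem:rank}
\begin{enumerate}
\item[(a)] A nonzero morphism $s\colon L\to W$ from a line bundle $L$ to $W\in\operatorname{vect}(X)$ satisfies $s(x)\ne0$ for all $x\in X$.
\item[(b)] Every morphism in $\operatorname{vect}(X)$ has constant rank. Its kernel, image and cokernel, formed in $\operatorname{coh}(X)$, are locally free. Hence $\operatorname{vect}(X)$ is abelian and the inclusion $\iota\colon\operatorname{vect}(X)\to\operatorname{coh}(X)$ is exact.
\end{enumerate}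
\end{lemma}

\begin{proof}
(a) Let $(W_j)$ be a filtration of $W$ as in Theorem~\ref{thm:structure} and let $j\ge1$ be the least index with $s(L)\subset W_j$. The composite $L\to W_j\to W_j/W_{j-1}$ is a nonzero morphism of line bundles. Its zero set is empty or of dimension $n-1\ge1$, so it is empty by Lemma~\ref{lem:finite}(a). Hence $L(x)\to W_j(x)$ is nonzero, and $W_j(x)\to W(x)$ is injective.

(b) Let $\varphi\colon E\to E'$ be nonzero and let $k\ge1$ be the maximum of the ranks of the maps $\varphi(x)$. Then $\Lambda^k\varphi$ is a nonzero section of the locally free sheaf $\mathcal{H}om(\Lambda^kE,\Lambda^kE')$. By (a) with $L=\mathcal{O}_X$ it vanishes nowhere, so $\varphi(x)$ has rank $k$ for all $x$. A holomorphic matrix of constant rank $k$ is brought to the form $\mathrm{id}_k\oplus0$ by local holomorphic changes of frame: use an invertible $k\times k$ minor to clear its rows and columns, after which the remaining block has rank $0$. So kernel, image and cokernel are locally free. A full subcategory of an abelian category that is closed under finite direct sums, kernels and cokernels is abelian, with exact inclusion.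
\end{proof}

\begin{corollary}\label{cor:nozero}
If $u\colon\mathcal{O}_X\to B$ is a monomorphism in $\operatorname{coh}(X)$, then $u(x)\ne0$ for every $x\in X$.
\end{corollary}

\begin{proof}
As in Example~\ref{ex:rankone}, $\eta_Bu\colon\mathcal{O}_X\to B^{**}$ is nonzero. The sheaf $B^{**}$ is locally free by Theorem~\ref{thm:structure}, so $\eta_B(x)\circ u(x)\ne0$ by Lemma~\ref{lem:rank}(a).
\end{proof}

Together with Proposition~\ref{prop:test}, this corollary already shows that $F$ is neither full nor essentially surjective.

\begin{remark}[The hypotheses]\label{rem:hyp}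
Condition \eqref{eq:star} is used for all $p$ to exclude subvarieties, for $p=1$ to make line bundles flat, and for $p=2$ to kill the discriminant. That $X$ is a torus gives the K\"ahler form and the abelian fundamental group; it also gives $\omega_X\cong\mathcal{O}_X$, which is used in Section~\ref{sec:serre}. On a projective torus Corollary~\ref{cor:nozero} fails, because a divisor passes through every point. The bound $n\ge3$ enters three times: in Step 2 of Proposition~\ref{prop:flat}, since for $n=2$ the discriminant lies in the top degree $H^4$, which \eqref{eq:star} does not constrain; in Step 3 there, since $\omega^0=1$ is not exact near a point; and in the vanishing of $\operatorname{Ext}^2(Q,G_1)$. It cannot be dropped. On a two-dimensional torus satisfying \eqref{eq:star}, Lemma~\ref{lem:finite} holds, while Corollary~\ref{cor:nozero} fails by Example~\ref{ex:surface}; since the corollary follows from Lemma~\ref{lem:finite} and Theorem~\ref{thm:structure}, the theorem fails there too.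
\end{remark}

\section{The bidual as an exact functor}\label{sec:bidual}

To compute the groups $\operatorname{Ext}^i_{\mathrm{coh}}(A,E)$ themselves, and not only their image under $F$, we use an adjunction. The bidual is always a functor; on $X$ it is exact.

\begin{lemma}\label{lem:bidual}
The functor $\rho\colon\operatorname{coh}(X)\to\operatorname{vect}(X)$, $A\mapsto A^{**}$, is exact and left adjoint to $\iota$, with unit $\eta$. The counit $\varepsilon\colon\rho\iota\to\mathrm{id}$ is an isomorphism. Moreover $\rho(A)=0$ if and only if $A$ has finite length.
\end{lemma}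

\begin{proof}
The sheaf $A^{**}$ is reflexive by (S2), hence locally free by Theorem~\ref{thm:structure}.

\emph{Exactness.} Let $0\to A\to B\to C\to0$ be exact in $\operatorname{coh}(X)$. Then $0\to A^{**}\to B^{**}\to C^{**}\to0$ is a complex in $\operatorname{vect}(X)$, so its cohomology sheaves are locally free by Lemma~\ref{lem:rank}(b). Off the union of the three singular sets, which is finite, the complex coincides with the given exact sequence. A locally free sheaf with finite support on $X$ is zero, so the complex is exact.

\emph{Adjunction.} Let $N$ and $Q$ be the kernel and cokernel of $\eta_A$, both of finite length, and let $E\in\operatorname{vect}(X)$. By \eqref{eq:depth}, $\operatorname{Hom}(N,E)=0$ and $\operatorname{Hom}(Q,E)=\operatorname{Ext}^1(Q,E)=0$. The sequences $0\to A/N\to A^{**}\to Q\to0$ and $0\to N\to A\to A/N\to0$ give bijections $\operatorname{Hom}(A^{**},E)\to\operatorname{Hom}(A/N,E)\to\operatorname{Hom}(A,E)$. Their composite is $\varphi\mapsto\varphi\circ\eta_A$, which is natural in $A$ and $E$. The counit $\varepsilon_E$ is the morphism with $\varepsilon_E\circ\eta_E=\mathrm{id}_E$, namely $\eta_E^{-1}$.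

The last statement follows from (S1) and Lemma~\ref{lem:finite}(b).
\end{proof}

An adjunction between exact functors passes to derived categories with no need for resolutions.

\begin{lemma}\label{lem:adj}
Let $\rho\colon\mathcal{A}\to\mathcal{B}$ and $\iota\colon\mathcal{B}\to\mathcal{A}$ be exact functors between abelian categories, with $\rho$ left adjoint to $\iota$. Then the induced functors between $D^b(\mathcal{A})$ and $D^b(\mathcal{B})$ are adjoint in the same way, with unit and counit obtained by applying $\eta$ and $\varepsilon$ termwise.
\end{lemma}

\begin{proof}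
Applied termwise, $\rho$ and $\iota$ preserve quasi-isomorphisms, being exact, so they induce functors on $D^b$ with the same values on complexes. The termwise unit $\eta_K\colon K\to\iota\rho K$ and counit $\varepsilon_N\colon\rho\iota N\to N$ are morphisms of complexes, natural for morphisms of complexes. If $s\colon K\to K'$ is a quasi-isomorphism, then $\eta_{K'}s=\iota\rho(s)\eta_K$ implies $\eta_Ks^{-1}=\iota\rho(s^{-1})\eta_{K'}$ in $D^b(\mathcal{A})$, and the same manipulation applies to $\varepsilon$. Every morphism in $D^b$ is a composite of morphisms of complexes and inverses of quasi-isomorphisms, so $\eta$ and $\varepsilon$ are natural on $D^b$. The triangle identities $\varepsilon_{\rho K}\circ\rho(\eta_K)=\mathrm{id}$ and $\iota(\varepsilon_N)\circ\eta_{\iota N}=\mathrm{id}$ hold termwise, hence in $D^b$, and they are equivalent to the adjunction.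
\end{proof}

By Lemmas~\ref{lem:bidual} and~\ref{lem:adj}, for $K\in D^b(\operatorname{coh}X)$ and $N\in D^b(\operatorname{vect}X)$,
\begin{equation}\label{eq:adj}
\operatorname{Hom}_{D^b(\operatorname{coh}X)}(K,\iota N)\cong\operatorname{Hom}_{D^b(\operatorname{vect}X)}(\rho K,N).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Since $\rho(\mathbb{C}_x)=0$, formula \eqref{eq:adj} with $K=\mathbb{C}_x$ and $N=E[i]$ gives $\operatorname{Ext}^i_{\mathrm{coh}}(\mathbb{C}_x,E)=0$. By \eqref{eq:local}, $\operatorname{Ext}^n(\mathbb{C}_x,\mathcal{O}_X)\cong\mathcal{O}_X(x)=\mathbb{C}$. So a nonzero class $e\colon\mathbb{C}_x\to\mathcal{O}_X[n]$ is not in the image of $F$, and Lemma~\ref{lem:cone} applies with $k=n$. Explicitly, the cone of $e$ is not isomorphic in $D^b_{\mathrm{coh}}(X)$ to any bounded complex of coherent sheaves.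
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
The category $\operatorname{vect}(X)$ is abelian by Lemma~\ref{lem:rank}(b). The Ext formula is \eqref{eq:adj} with $K=A$ and $N=E[i]$. The termwise counit is an isomorphism, and a right adjoint with invertible counit is fully faithful; so $\iota\colon D^b(\operatorname{vect}X)\to D^b(\operatorname{coh}X)$ is fully faithful. Since $\rho$ is exact, $H^i(\rho K)=\rho(H^i(K))$, so by Lemma~\ref{lem:bidual} we have $\rho K=0$ if and only if $K\in\mathcal{T}$. Then \eqref{eq:adj} gives $\operatorname{Hom}(K,\iota N)=0$ for $K\in\mathcal{T}$. For arbitrary $K$ complete the unit to a triangle $K'\to K\xrightarrow{\eta_K}\iota\rho K\to K'[1]$. The identity $\varepsilon_{\rho K}\circ\rho(\eta_K)=\mathrm{id}$ shows that $\rho(\eta_K)$ is an isomorphism. Hence $\rho K'=0$, that is, $K'\in\mathcal{T}$.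
\end{proof}

\section{Comparison with Serre duality}\label{sec:serre}

In $D^b(\operatorname{coh}X)$ there is a nonzero morphism $\mathcal{O}_X\to\mathbb{C}_x$ and no nonzero morphism $\mathbb{C}_x\to\mathcal{O}_X[n]$. In $D^b_{\mathrm{coh}}(X)$ these two spaces are dual to each other, since $\omega_X\cong\mathcal{O}_X$. Parts (1) and (3) of Theorem~\ref{thm:B} exploit this asymmetry.

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
We need a nonzero class in $\operatorname{Ext}_{\mathrm{coh}}$, and the way to produce one is to multiply classes of degree one. By Hodge theory $H^q(X,\mathcal{O}_X)$ is the space of constant $(0,q)$-forms, with the wedge product as cup product. Let $c_j\in H^1(X,\mathcal{O}_X)=\operatorname{Ext}^1(\mathcal{O}_X,\mathcal{O}_X)$ be the class of $d\bar z_j$, for linear coordinates $z_1,\dots,z_n$. By \eqref{eq:ext1} each $c_j$ is the image of a morphism $\mathcal{O}_X\to\mathcal{O}_X[1]$ in $D^b(\operatorname{coh}X)$. Let $\zeta\in\operatorname{Ext}^n_{\mathrm{coh}}(\mathcal{O}_X,\mathcal{O}_X)$ be the composite of the shifts of these morphisms. Then $F(\zeta)$ is, up to sign, the cup product $[d\bar z_1\wedge\dots\wedge d\bar z_n]\ne0$,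 so $\zeta\ne0$.

Now restrict $\zeta$ along the inclusion $j\colon I_x\to\mathcal{O}_X$. The sequence $0\to I_x\to\mathcal{O}_X\to\mathbb{C}_x\to0$ gives an exact sequence
\[
\operatorname{Ext}^n_{\mathrm{coh}}(\mathbb{C}_x,\mathcal{O}_X)\to\operatorname{Ext}^n_{\mathrm{coh}}(\mathcal{O}_X,\mathcal{O}_X)\xrightarrow{\ j^*\ }\operatorname{Ext}^n_{\mathrm{coh}}(I_x,\mathcal{O}_X)
\]
whose first term is zero by Theorem~\ref{thm:A}. So $j^*\zeta\ne0$. But $F(j^*\zeta)$ lies in $\operatorname{Ext}^n(I_x,\mathcal{O}_X)\cong H^0(X,I_x)^*$, by (S5), and $H^0(X,I_x)=0$ because holomorphic functions on $X$ are constant.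
\end{proof}

For part (3) the images of $\mathcal{O}_X$ and $\mathbb{C}_x$ under an unknown equivalence are arbitrary complexes, so we need duality for all objects of $D=D^b_{\mathrm{coh}}(X)$.

\begin{lemma}\label{lem:serre}
For all $A,B\in D$ we have $\operatorname{Hom}_D(B,A[n])\cong\operatorname{Hom}_D(A,B)^*$.
\end{lemma}

\begin{proof}
Fix an isomorphism $\omega_X\cong\mathcal{O}_X$. For $K\in D$, composition followed by the trace $H^n(X,\mathcal{O}_X)\to\mathbb{C}$ defines a map
\begin{equation}\label{eq:dual}
\operatorname{Hom}_D(K,\mathcal{O}_X[n])\to\operatorname{Hom}_D(\mathcal{O}_X,K)^*.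
\end{equation}
It is natural in $K$ by associativity of composition, and both sides send triangles to long exact sequences. For $K=G[i]$ with $G$ coherent it is the isomorphism $\operatorname{Ext}^{n-i}(G,\mathcal{O}_X)\cong H^i(X,G)^*$ of (S5). Induction on the number of nonzero cohomology sheaves, with a truncation triangle and the five lemma, shows that \eqref{eq:dual} is an isomorphism for all $K\in D$.

We apply this to $K=R\mathcal{H}om(A,B)$. The local rings of $X$ are regular of dimension $n$, so near any point each coherent sheaf has a free resolution of length at most $n$. Hence the sheaves $\mathcal{E}xt^q(G,G')$ of coherent $G,G'$ are coherent and vanish for $q>n$. Induction on the cohomology sheaves of $A$ and $B$ shows that $K$ and $A^\vee=R\mathcal{H}om(A,\mathcal{O}_X)$ lie in $D$. The canonical morphisms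
\[
A^\vee\otimes^LB\to R\mathcal{H}om(A,B),\qquad A\to R\mathcal{H}om(A^\vee,\mathcal{O}_X)
\]
are isomorphisms. Indeed, this can be checked on small open sets $W$; there $A|_W$ is obtained from $\mathcal{O}_W$ by finitely many shifts and cones, both sides are exact functors of $A$, and the claim holds for $A=\mathcal{O}_W$. By the adjunction between $\otimes^L$ and $R\mathcal{H}om$, we get $\operatorname{Hom}(\mathcal{O}_X,K)\cong\operatorname{Hom}(A,B)$ and
\[
\operatorname{Hom}(K,\mathcal{O}_X[n])\cong\operatorname{Hom}(A^\vee\otimes^LB,\mathcal{O}_X[n])\cong\operatorname{Hom}(B,R\mathcal{H}om(A^\vee,\mathcal{O}_X)[n])\cong\operatorname{Hom}(B,A[n]).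
\]
Substituting into \eqref{eq:dual} gives the lemma.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
Let $\Phi\colon D^b(\operatorname{coh}X)\to D$ be an additive equivalence that commutes with shifts; the quasi-inverse of such an equivalence in the other direction is of this kind. Put $A=\Phi(\mathcal{O}_X)$ and $B=\Phi(\mathbb{C}_x)$. By Theorem~\ref{thm:A},
\[
\operatorname{Hom}_D(B,A[n])\cong\operatorname{Hom}_{D^b(\operatorname{coh}X)}(\mathbb{C}_x,\mathcal{O}_X[n])=0 .
\]
Lemma~\ref{lem:serre} gives $\operatorname{Hom}_D(A,B)=0$. But this group is isomorphic to $\operatorname{Hom}_{D^b(\operatorname{coh}X)}(\mathcal{O}_X,\mathbb{C}_x)=\mathbb{C}$, a contradiction. An exact equivalence is additive and commutes with shifts, so none exists.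
\end{proof}

\section{Manifolds over the torus}\label{sec:further}

On the manifolds $Y$ of Theorem~\ref{thm:B}(4) we do not have the structure theorem; a blow-up of a point, for example, contains a divisor. We use Lemma~\ref{lem:efface} on $Y$, push the resulting monomorphism forward to $X$, and apply Corollary~\ref{cor:nozero} there. In both cases the map $Y\to X$ is proper, so direct images of coherent sheaves are coherent by Grauert's theorem.

\begin{proof}[Proof of Theorem~\ref{thm:B}(4), case \textup{(ii)}]
Let $\sigma$ be an isomorphism over $X\setminus S$; then $\dim Y=n$. Choose $x\in X\setminus S$ and let $y=\sigma^{-1}(x)$. We verify the hypothesis of Proposition~\ref{prop:test} at $y$. Let $u\colon\mathcal{O}_Y\to B$ be a monomorphism in $\operatorname{coh}(Y)$. The pullback map $\mathcal{O}_X\to\sigma_*\mathcal{O}_Y$ is injective since $\sigma$ is surjective, and $\sigma_*u$ is injective since $\sigma_*$ is left exact. So the composite $u'\colon\mathcal{O}_X\to\sigma_*B$ is a monomorphism in $\operatorname{coh}(X)$, and $u'(x)\ne0$ by Corollary~\ref{cor:nozero}. Over the open set $X\setminus S$ the map $u'$ is identified with $u$, so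 $u(y)\ne0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(4), case \textup{(i)}]
Let $s\colon X\to Y$ be the section. Since $ps=\mathrm{id}$, it is an injective immersion of a compact manifold, hence an isomorphism onto a closed submanifold $Z=s(X)$, and $p|_Z$ is its inverse. Let $J\subset\mathcal{O}_Y$ be the ideal of $Z$. The functor $s_*\colon\operatorname{Mod}(\mathcal{O}_X)\to\operatorname{Mod}(\mathcal{O}_Y)$ is exact, and $s_*\mathcal{O}_X=\mathcal{O}_Y/J$ and $s_*\mathbb{C}_x=\mathbb{C}_{s(x)}$ are coherent. Divisors may pass through every point of $Y$, so the class of a point of $Y$ is not the right test. We transport the class from $X$ instead: fix $0\ne e\in\operatorname{Ext}^n(\mathbb{C}_x,\mathcal{O}_X)$ and consider $s_*e\in\operatorname{Ext}^n(s_*\mathbb{C}_x,s_*\mathcal{O}_X)$ on $Y$. By Lemma~\ref{lem:cone} it suffices to show that $s_*e$ is not in the image of $\operatorname{Ext}^n_{\mathrm{coh}}$. Suppose it is. Lemma~\ref{lem:efface} gives a monomorphism $u\colon s_*\mathcal{O}_X\to B$ in $\operatorname{coh}(Y)$ with $u_*s_*e=0$.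

Applying $Rp_*$ at this point would give a vanishing in $\operatorname{Hom}(\mathbb{C}_x,Rp_*B[n])$, where higher direct images interfere. They disappear if $B$ is supported on $Z$. The quotient $B/JB$ is supported on $Z$, but $u$ need not stay injective into it, so we divide by a high power of $J$.

\emph{Reduction to support on $Z$.} Let $M=u(s_*\mathcal{O}_X)\subset B$, so $JM=0$. The coherent subsheaves $N_k=M\cap J^kB$ decrease with $k$. For $y\in Y$, the Artin--Rees lemma over the Noetherian ring $\mathcal{O}_{Y,y}$ gives $c$ with $(N_k)_y=J_y^{k-c}(N_c)_y\subset J_yM_y=0$ for $k>c$. A coherent sheaf with zero stalk at $y$ vanishes near $y$. By compactness of $Y$, $N_k=0$ for some $k\ge1$. Let $\bar B=B/J^kB$ and let $\bar u\colon s_*\mathcal{O}_X\to\bar B$ be the composite of $u$ with the projection. Then $\bar u$ is injective, $\bar u_*s_*e=0$, and $\bar B$ is supported on $Z$.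

\emph{Pushing forward.} The functor $s_*$ takes injective $\mathcal{O}_X$-modules, which are flasque, to flasque sheaves, which are acyclic for $p_*$. Hence $Rp_*\circ s_*=R(ps)_*=\mathrm{id}$ on bounded below complexes of $\mathcal{O}_X$-modules; the same argument works for sheaves of abelian groups. As a sheaf of abelian groups, $\bar B=s_*(s^{-1}\bar B)$, because $\bar B$ is supported on $Z$. The sheaves $R^ip_*\bar B$ can be computed by flasque resolutions and depend only on the underlying sheaf of abelian groups, so $R^ip_*\bar B=0$ for $i>0$ and $Rp_*\bar B=p_*\bar B$. Apply $Rp_*$ to the zero composite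
\[
s_*\mathbb{C}_x\xrightarrow{\ s_*e\ }s_*\mathcal{O}_X[n]\xrightarrow{\ \bar u[n]\ }\bar B[n].
\]
We obtain $v_*e=0$ in $\operatorname{Ext}^n(\mathbb{C}_x,p_*\bar B)$, where $v=p_*\bar u\colon\mathcal{O}_X\to p_*\bar B$ is a monomorphism in $\operatorname{coh}(X)$. By \eqref{eq:local} this means $v(x)=0$, which contradicts Corollary~\ref{cor:nozero}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS}
Bando and Siu, \emph{Stable sheaves and Einstein--Hermitian metrics}, 1994.

\bibitem{BV}
Alexei Bondal and Michel Van den Bergh, \emph{Generators and representability of functors in commutative and noncommutative geometry}, arXiv:math/0204218 (2002).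

\bibitem{R}
Rossi, 1968.

\end{thebibliography}
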